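\title{Totally reflexive modules that are perfect over no deformation}

\begin{abstract}
Let $C$ be a semidualizing complex over a noetherian local ring $A$. A complex that, after a weakly regular base change, has finite projective dimension over a $C$-deformation of the ring is derived $C$-reflexive. We show that the converse, asked for by Majadas, fails already for $C=A$: over any field there is an artinian graded algebra $A$ with $\mathfrak m^3=0$ and embedding dimension $4$, and a cyclic totally reflexive module $A/xA$, that does not arise in this way. The obstruction is the failure of associativity of a product on the linear forms of $A$, obtained by dividing the multiplication of $A$ by $x$. For rings with $\mathfrak m^3=0$, embedding dimension $e\ge3$ and $\dim\mathfrak m^2=e-1$ that have a nonfree totally reflexive module, we prove a dichotomy: either the converse holds for all complexes, or only free modules come from deformations. For graded algebras with an exact pair of linear zero divisors the alternative is decided by a linear system, which is always solvable for $e=3$ and generically unsolvable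 for $e\ge4$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Throughout, rings are commutative, noetherian and local, and homomorphisms between them are local; the only exceptions are the polynomial rings and graded algebras out of which we build local rings. For a ring $A$ we write $\mathbf{D}_b^f(A)$ for the derived category of complexes of $A$-modules whose homology is bounded and finitely generated, and $\sim$ for isomorphism in the derived category up to a shift.

Let $X,C\in\mathbf{D}_b^f(A)$. The complex $X$ is \emph{derived $C$-reflexive} if $\mathbf{R}\mathrm{Hom}_A(X,C)$ lies in $\mathbf{D}_b^f(A)$ and the biduality morphism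
\[
X\longrightarrow\mathbf{R}\mathrm{Hom}_A(\mathbf{R}\mathrm{Hom}_A(X,C),C)
\]
is an isomorphism. The complex $C$ is \emph{semidualizing} if $A$ is derived $C$-reflexive, that is, if the homothety morphism $A\to\mathbf{R}\mathrm{Hom}_A(C,C)$ is an isomorphism. The ring $A$ is semidualizing, and so is a \emph{dualizing} complex, by which we mean a semidualizing complex of finite injective dimension. For $C=A$ the basic examples of reflexive complexes are the \emph{totally reflexive} modules: the finitely generated modules $M$ such that $M\to M^{**}$ is bijective and $\mathrm{Ext}^i_A(M,A)=0=\mathrm{Ext}^i_A(M^*,A)$ for $i>0$, where $M^*=\mathrm{Hom}_A(M,A)$.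

Reflexivity is a property that one tests over $A$. There is also a way to produce it from outside. A local homomorphism $(A,\mathfrak m,k)\to(A',\mathfrak m',l)$ is \emph{weakly regular} if it is flat and its closed fiber $A'\otimes_Ak$ is a regular local ring; if $C$ is semidualizing over $A$, then $C\otimes_AA'$ is semidualizing over $A'$.

\begin{definition}\label{def:star}
Let $C$ be a semidualizing complex over $A$. A \emph{$C$-deformation} of $A$ is a pair $(Q,E)$ consisting of a surjective homomorphism $Q\to A$ and a semidualizing complex $E\in\mathbf{D}_b^f(Q)$ with $\mathbf{R}\mathrm{Hom}_Q(A,E)\sim C$. A complex $X\in\mathbf{D}_b^f(A)$ is \emph{derived $C$-reflexive$^*$} if there are a weakly regular homomorphism $A\to A'$ and a $C\otimes_AA'$-deformation $(Q,E)$ of $A'$ such that $\mathrm{pd}_Q(X\otimes_AA')<\infty$.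
\end{definition}

The following fact is known; we recall the reason, since it shows what the definition is designed to capture.

\begin{proposition}\label{prop:known}
If $X$ is derived $C$-reflexive$^*$, then $X$ is derived $C$-reflexive.
\end{proposition}

\begin{proof}
Put $X'=X\otimes_AA'$. The derived $E$-reflexive complexes over $Q$ include $Q$ and are closed under shifts, finite sums and mapping cones, so they include every complex of finite projective dimension, in particular $X'$. If $J$ is an injective resolution of $E$ over $Q$, then $\mathrm{Hom}_Q(A',J)$ represents $C\otimes_AA'$ up to a shift, and the adjunction $\mathrm{Hom}_{A'}(-,\mathrm{Hom}_Q(A',J))=\mathrm{Hom}_Q(-,J)$ identifies the biduality morphisms of $X'$ over $A'$ and over $Q$. So $X'$ is derived $C\otimes_AA'$-reflexive. By flat base change (fact (F7) of Section~\ref{sec:tools}) and faithful flatness of $A'$, the complex $\mathbf{R}\mathrm{Hom}_A(X,C)$ is bounded and the biduality morphism of $X$ is an isomorphism.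
\end{proof}

Is finite projective dimension over a deformation the only source of reflexivity? This is the problem posed by Majadas \cite{Majadas}.

\begin{quote}
\emph{Let $C$ be a semidualizing complex over a noetherian local ring $A$ and let $X\in\mathbf{D}_b^f(A)$ be derived $C$-reflexive. Must $X$ be derived $C$-reflexive$^*$?}
\end{quote}

The question was open even in the classical case $C=A$. The simplest cases all point to a positive answer.

\begin{example}\label{ex:easy}
\begin{enumerate}
\item[(a)] If $\mathrm{pd}_AX<\infty$, then $X$ is derived $C$-reflexive$^*$: take $A'=A$ and $(Q,E)=(A,C)$.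
\item[(b)] If $C$ is dualizing, every $X$ is derived $C$-reflexive$^*$. Indeed, the completion $A\to\widehat A$ is weakly regular, $C\otimes_A\widehat A$ is dualizing by (F6) and (F7), and $\widehat A$ is a quotient of a regular local ring $Q$. By (F6) the pair $(Q,Q)$ is a $C\otimes_A\widehat A$-deformation, and over $Q$ all projective dimensions are finite. In particular the answer is positive for $C=A$ Gorenstein.
\item[(c)] If $C=A$ and $\mathfrak m^2=0$, the answer is positive: by (b) if $A$ is Gorenstein, and otherwise by (a), because then every derived $A$-reflexive complex has finite projective dimension (Lemma~\ref{lem:square}).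
\item[(d)] Let $f\in\mathfrak m_Q$ be a $Q$-regular element and $A=Q/(f)$. The resolution $0\to Q\xrightarrow{f}Q\to A\to0$ gives $\mathbf{R}\mathrm{Hom}_Q(A,Q)\simeq\Sigma^{-1}A$, so $(Q,Q)$ is an $A$-deformation. If $f=xy$ with $x,y\in\mathfrak m_Q$, then $X=A/xA=Q/xQ$ has projective dimension $1$ over $Q$ and is derived $A$-reflexive$^*$. In $A$ one has $(0:x)=yA$ and $(0:y)=xA$, because $x$ and $y$ are $Q$-regular.
\end{enumerate}
\end{example}

Among artinian rings and for $C=A$, the first case left is thus a ring with $\mathfrak m^3=0$ that is not Gorenstein. The simplest totally reflexive modules there are the modules $A/xA$ for a pair $x,y$ with $(0:x)=yA$ and $(0:y)=xA$. They look exactly like the modules of Example~\ref{ex:easy}(d), and one would guess that each comes from a factorization $f=xy$ in some ring $Q$. In the class of graded algebras studied below this guess is right in embedding dimension $3$ and wrong in embedding dimension $4$.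

\subsection*{Results}

Let $k$ be a field and $e\ge4$. Let $A$ be the quotient of the polynomial ring over $k$ in the $e$ variables $x,y,a,b,c_1,\dots,c_{e-4}$ by all forms of degree $3$ and the quadrics
\begin{equation}\label{eq:ring}
\begin{gathered}
xy,\quad y^2-x^2,\quad ya-xa,\quad yb-xb,\quad a^2-xb,\quad ab,\quad b^2-x^2,\\
yc_i-xc_i,\quad ac_i,\quad bc_i,\quad c_ic_j .
\end{gathered}
\end{equation}
For $e=4$ there are just the seven quadrics of the first line.

\begin{theorem}\label{thm:counter}
Let $A$ be the ring defined by \eqref{eq:ring} and let $X=A/xA$.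
\begin{enumerate}
\item[(1)] $X$ is derived $A$-reflexive, and $A$ is not Gorenstein.
\item[(2)] If $A\to A'$ is weakly regular, $Q\to A'$ is a surjective local homomorphism and $\mathrm{pd}_Q(X\otimes_AA')<\infty$, then $Q$ is regular.
\item[(3)] For a semidualizing complex $C$ over $A$, the module $X$ is derived $C$-reflexive$^*$ if and only if $C$ is dualizing. In particular $X$ is derived $A$-reflexive but not derived $A$-reflexive$^*$.
\item[(4)] For every $d\ge0$, over the ring $A[[t_1,\dots,t_d]]$ the module $X[[t_1,\dots,t_d]]=X\otimes_AA[[t_1,\dots,t_d]]$ is derived reflexive and not derived reflexive$^*$, with respect to the ring itself.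
\end{enumerate}
\end{theorem}

So the answer to the question is no, in every Krull dimension. The next two theorems describe when the converse of Proposition~\ref{prop:known} holds for $C=A$ in the surrounding class of rings. We write $\operatorname{edim}$ for embedding dimension.

\begin{theorem}\label{thm:dichotomy}
Let $(A,\mathfrak m,k)$ be a local ring with $\mathfrak m^3=0$, $\operatorname{edim}A=e\ge3$ and $\dim_k\mathfrak m^2=e-1$, admitting a nonfree totally reflexive module. The following are equivalent:
\begin{enumerate}
\item[(i)] some nonfree finitely generated $A$-module is derived $A$-reflexive$^*$;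
\item[(ii)] there are a flat local homomorphism $A\to R$ with $\mathfrak mR=\mathfrak m_R$ and an isomorphism $R\cong Q/(f)$, where $Q$ is Cohen--Macaulay of dimension $1$ with multiplicity and embedding dimension both $e$, and $f\in\mathfrak m_Q^2$ is $Q$-regular;
\item[(iii)] every derived $A$-reflexive complex is derived $A$-reflexive$^*$.
\end{enumerate}
\end{theorem}

Over such a ring, with $C=A$, either the converse holds for all complexes, or a finitely generated module is derived $A$-reflexive$^*$ only if it is free.

\begin{theorem}\label{thm:linear}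
Let $A=k\oplus A_1\oplus A_2$ be a graded commutative algebra over a field $k$ with $\dim A_1=e\ge3$ and $\dim A_2=e-1$, and let $x,y\in A_1$ satisfy $xy=0$ and $xA_1=yA_1=A_2$. Then $X=A/xA$ is totally reflexive and nonfree, $A$ is not Gorenstein, and the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is derived $A$-reflexive$^*$;
\item[(b)] there are a weakly regular homomorphism $A\to A'$ and a surjection $Q\to A'$ with $Q$ not regular and $\mathrm{pd}_Q(X\otimes_AA')<\infty$;
\item[(c)] there is a commutative associative $k$-bilinear product $*$ on $A_1$ with unit $x$ such that $x(u*v)=uv$ in $A_2$;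
\item[(c$'$)] for one (equivalently, any) symmetric bilinear map $\tilde\beta\colon A_1\times A_1\to A_1$ with $x\tilde\beta(u,v)=uv$, the linear system
\[
\bigl(\tilde\beta(u,v)+\lambda(u,v)y\bigr)w=u\bigl(\tilde\beta(v,w)+\lambda(v,w)y\bigr)\qquad(u,v,w\in A_1)
\]
has a solution among symmetric bilinear forms $\lambda\colon A_1\times A_1\to k$ (such a solution is unique);
\item[(d)] every derived $A$-reflexive complex is derived $A$-reflexive$^*$.
\end{enumerate}
If $e=3$, these conditions always hold. For every $e\ge4$ they hold for some $(A,x,y)$ and fail for others. Fix linearly independent $x,y$ in $U=k^e$, $e\ge4$, and parametrize the algebras with $x,y$ independent by the symmetric bilinear maps $\beta\colon U\times U\to U/ky$ with $\beta(x,u)=\bar u$ and $\beta(y,U)=U/ky$. Then the conditions fail on a nonempty Zariski-open subset of this irreducible parameter space.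
\end{theorem}

\subsection*{Method}

To show that $X$ is not reflexive$^*$ one has to exclude all rings $Q$ at once, and finite projective dimension is the only information about them. Section~\ref{sec:lifts} treats the model case of a graded ring of dimension one and finds the obstruction there. Section~\ref{sec:reduction} shows how finite projective dimension forces an arbitrary $Q$ either to be regular or to reduce to a very rigid shape, and Section~\ref{sec:counter} shows that the associated graded ring of that shape is the model case. Regular rings $Q$ cannot be excluded, but they only deform dualizing complexes (Lemma~\ref{lem:regular}). This proves Theorem~\ref{thm:counter}. Section~\ref{sec:dichotomy} replaces the elements $x,y$ by square matrices and proves Theorem~\ref{thm:dichotomy}; Section~\ref{sec:linear} proves Theorem~\ref{thm:linear}.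

\section{Standard facts and three lemmas}\label{sec:tools}

We write $\ell$ for length, $\nu$ for the minimal number of generators, $\operatorname{gr}Q=\bigoplus_i\mathfrak m^i/\mathfrak m^{i+1}$ for the associated graded ring, and $X'=X\otimes_AA'$. In (F1)--(F4), $(Q,\mathfrak m,l)$ is a local ring and modules are finitely generated.

\begin{enumerate}
\item[(F1)] \emph{Regular elements.} The zero divisors of $Q$ form the union of the finitely many associated primes, and $\operatorname{depth}Q\ge1$ means $\mathfrak m\notin\operatorname{Ass}Q$. In that case an ideal with radical $\mathfrak m$ lies in no associated prime, and an element $g$ with $\sqrt{gQ}=\mathfrak m$ is regular. Prime avoidance: an ideal contained in a finite union of ideals, all but at most one of them prime, is contained in one of them.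
\item[(F2)] \emph{Projective dimension.} A complex $Y\in\mathbf{D}_b^f(Q)$ has a minimal free resolution $G$: the $G_i$ are finite free, $G_i=0$ for $i\ll0$, and $\partial G\subseteq\mathfrak mG$. It has finite projective dimension (is \emph{perfect}) if and only if $G_i=0$ for $i\gg0$, if and only if $Y\otimes^{\mathbf L}_Ql$ has bounded homology. For a module $M\ne0$ with $\mathrm{pd}_QM<\infty$ the Auslander--Buchsbaum formula reads $\mathrm{pd}_QM+\operatorname{depth}M=\operatorname{depth}Q$; so $M$ is free if $\operatorname{depth}Q=0$. If $w\in\mathfrak m$ is regular on $Q$ and on $M$, a $Q$-free resolution of $M$ reduces to a $Q/w$-free resolution of $M/wM$. The ring $Q$ is regular if and only if $\mathrm{pd}_Ql<\infty$, and then every $Y\in\mathbf{D}_b^f(Q)$ has finite projective and finite injective dimension.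
\item[(F3)] \emph{Splitting off the residue field.} If $s\in M\setminus\mathfrak mM$ and $\mathfrak ms=0$, then $Qs\cong l$ is a direct summand of $M$: compose $M\to M/\mathfrak mM$ with a linear form taking the value $1$ on $s$.
\item[(F4)] \emph{Lengths.} Let $\varphi$ be an injective endomorphism of $F$ with cokernel of finite length, and let $F'\subseteq F$ have finite colength and $\varphi F'\subseteq F'$. Then $\ell(F'/\varphi F')=\ell(F/\varphi F)$: compute $\ell(F/\varphi F')$ through $F'$ and through $\varphi F$, and use $\varphi F/\varphi F'\cong F/F'$. If $\dim Q=1$, the \emph{multiplicity} of $Q$ is the value of $\ell(\mathfrak m^n/\mathfrak m^{n+1})$ for $n\gg0$.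
\item[(F5)] \emph{Artinian Gorenstein rings.} An artinian local ring $(A,\mathfrak m,k)$ is Gorenstein if and only if it is self-injective, if and only if its socle $(0:\mathfrak m)$ has length $1$. If $\mathrm{Ext}^1_A(k,A)=0$, then $\mathrm{Ext}^1_A(M,A)=0$ for all $M$ of finite length, by induction on the length, and $A$ is self-injective by Baer's criterion.
\item[(F6)] \emph{Dualizing complexes.} A complex $C\in\mathbf{D}_b^f(A)$ has finite injective dimension if and only if $\mathrm{Ext}^i_A(k,C)=0$ for $i\gg0$. Two dualizing complexes over $A$ are isomorphic up to a shift. If $Q\to A$ is surjective and $Q$ is regular, $\mathbf{R}\mathrm{Hom}_Q(A,Q)$ is dualizing for $A$. The ring $A$ is Gorenstein if and only if the complex $A$ is dualizing.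
\item[(F7)] \emph{Flat base change.} If $A\to A'$ is flat and $X,C\in\mathbf{D}_b^f(A)$, then $\mathbf{R}\mathrm{Hom}_A(X,C)\otimes_AA'\simeq\mathbf{R}\mathrm{Hom}_{A'}(X',C\otimes_AA')$, because $X$ has a resolution by finite free modules; these isomorphisms are compatible with biduality. So if $X$ is derived $A$-reflexive, or a totally reflexive module, then $X'$ is so over $A'$. A minimal free resolution stays minimal after tensoring with $A'$, so a nonfree module stays nonfree.
\item[(F8)] \emph{Residue extensions.} Let $(A,\mathfrak m,k)\to(R,\mathfrak m_R,l)$ be flat with $\mathfrak mR=\mathfrak m_R$. It is weakly regular, its closed fiber being the field $l$. For a finitely generated $A$-module $M$ and $N=M\otimes_AR$, flatness gives $\mathfrak m_R^iN/\mathfrak m_R^{i+1}N\cong l\otimes_k(\mathfrak m^iM/\mathfrak m^{i+1}M)$. Hence lengths, numbers of generators and the embedding dimension are preserved, and $\operatorname{gr}R\cong l\otimes_k\operatorname{gr}A$ as graded $l$-algebras.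
\end{enumerate}

A totally reflexive module $M$ has $\mathbf{R}\mathrm{Hom}_A(M,A)\simeq M^*$ and $\mathbf{R}\mathrm{Hom}_A(M^*,A)\simeq M^{**}$, so it is derived $A$-reflexive. Over an artinian ring the converse holds; this is a case of the Auslander--Bridger formula.

\begin{lemma}\label{lem:totally}
Let $(A,\mathfrak m,k)$ be artinian. A finitely generated module $X$ that is derived $A$-reflexive is totally reflexive. Direct summands, duals and syzygies of totally reflexive modules are totally reflexive.
\end{lemma}

\begin{proof}
Let $X\ne0$ and $Y=\mathbf{R}\mathrm{Hom}_A(X,A)$. Then $Y\not\simeq0$, as $\mathbf{R}\mathrm{Hom}_A(Y,A)\simeq X$. Let $n\ge0$ be the largest integer with $H^n(Y)=\mathrm{Ext}^n_A(X,A)\ne0$. Representing $Y$ by a complex of free modules that vanishes in cohomological degrees above $n$, we find $H^{-n}\mathbf{R}\mathrm{Hom}_A(Y,A)\cong\mathrm{Hom}_A(H^n(Y),A)$. This is nonzero, because $H^n(Y)$ maps onto $k$ and $k$ embeds in $A$. Since $X$ is concentrated in degree $0$, we get $n=0$. So $Y\simeq X^*$, and the biduality isomorphism $X\to\mathbf{R}\mathrm{Hom}_A(X^*,A)$ gives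 the remaining conditions. The definition passes to summands and to duals. If $0\to\Omega X\to F\to X\to0$ is exact with $F$ finite free and $X$ totally reflexive, then $\Omega X$ is a shifted mapping cone of derived $A$-reflexive complexes, so the first assertion applies to it.
\end{proof}

\begin{lemma}\label{lem:square}
Let $(S,\mathfrak n,l)$ be a local ring with $\mathfrak n^2=0$ that is not Gorenstein. If $Y\in\mathbf{D}_b^f(S)$ and $\mathbf{R}\mathrm{Hom}_S(Y,S)$ has bounded homology, then $Y$ is perfect.
\end{lemma}

\begin{proof}
Let $G$ be the minimal free resolution of $Y$. Choose $n$ so large that $H_i(G)=0$ and $\mathrm{Ext}^i_S(Y,S)=0$ for $i>n$. Then $\cdots\to G_{n+1}\to G_n$ is a minimal free resolution of $M=\operatorname{coker}(G_{n+1}\to G_n)$, and $\mathrm{Ext}^i_S(M,S)=\mathrm{Ext}^{n+i}_S(Y,S)=0$ for $i>0$. The syzygy $N=\operatorname{im}(G_{n+1}\to G_n)$ lies in $\mathfrak nG_n$, so it is an $l$-vector space, and $\mathrm{Ext}^1_S(N,S)=\mathrm{Ext}^2_S(M,S)=0$. If $N\ne0$, then $\mathrm{Ext}^1_S(l,S)=0$ and $S$ is Gorenstein by (F5). So $N=0$, the module $M$ is free, and $G_i=0$ for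 $i>n$ by minimality.
\end{proof}

Every module over a quotient of a regular ring $Q$ has finite projective dimension over $Q$. The condition $\mathbf{R}\mathrm{Hom}_Q(A',E)\sim C\otimes_AA'$ in Definition~\ref{def:star} is what prevents this from making every complex reflexive$^*$, and the next lemma is the only place where our negative results use that condition.

\begin{lemma}\label{lem:regular}
Let $A\to A'$ be weakly regular, $C$ semidualizing over $A$, and $(Q,E)$ a $C\otimes_AA'$-deformation of $A'$ with $Q$ regular. Then $C$ is dualizing. In particular, if $C=A$, then $A$ is Gorenstein.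
\end{lemma}

\begin{proof}
By (F2) the complex $E$ is represented by a bounded complex $J$ of injective $Q$-modules. Then $\mathrm{Hom}_Q(A',J)$ is a bounded complex of injective $A'$-modules that represents $C'=C\otimes_AA'$ up to a shift, so $\mathrm{Ext}^i_{A'}(k\otimes_AA',C')=0$ for $i\gg0$. By (F7) this module is $\mathrm{Ext}^i_A(k,C)\otimes_AA'$, and $A'$ is faithfully flat over $A$. Hence $\mathrm{Ext}^i_A(k,C)=0$ for $i\gg0$, and $C$ has finite injective dimension by (F6).
\end{proof}

\section{Exact pairs and division by $x$}\label{sec:lifts}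

Let $k$ be a field and $e\ge3$. An \emph{$e$-triple} over $k$ is a triple $(A,x,y)$ as in Theorem~\ref{thm:linear}: a graded commutative $k$-algebra $A=k\oplus A_1\oplus A_2$ with $\dim A_1=e$, $\dim A_2=e-1$, and elements $x,y\in A_1$ with $xy=0$ and $xA_1=yA_1=A_2$. The elements $x$ and $y$ may be proportional. The ring $A$ is local with $\mathfrak m=A_1\oplus A_2$, $\mathfrak m^2=A_2$, $\mathfrak m^3=0$ and $\operatorname{gr}A=A$. For a field extension $l$ of $k$, the triple $(l\otimes_kA,x,y)$ is an $e$-triple over $l$.

\begin{lemma}\label{lem:triple}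
Let $(A,x,y)$ be an $e$-triple. Multiplication by $x$ and by $y$, as maps $A_1\to A_2$, have kernels $ky$ and $kx$. One has $(0:x)=yA$ and $(0:y)=xA$, the module $X=A/xA$ is totally reflexive and nonfree, and $A$ is not Gorenstein.
\end{lemma}

\begin{proof}
Both $x$ and $y$ are nonzero, since $A_2\ne0$. Both maps are onto, so their kernels have dimension $e-(e-1)=1$, and they contain $y$ and $x$. Hence $(0:x)=ky\oplus A_2=yA$ and $(0:y)=kx\oplus A_2=xA$. The complex $\cdots\xrightarrow{x}A\xrightarrow{y}A\xrightarrow{x}A$ therefore resolves $X$, and its dual $A\xrightarrow{x}A\xrightarrow{y}A\xrightarrow{x}\cdots$ is exact in positive degrees. So $\mathrm{Ext}^i_A(X,A)=0$ for $i>0$, and $X^*\cong(0:x)=yA\cong A/(0:y)=X$ has the same property. Evaluation at $y$ identifies $X^{**}=\mathrm{Hom}_A(yA,A)$ with $(0:x)=yA$. The biduality map sends $1$ to the inclusion $yA\subseteq A$, that is, to $y$, and $X\to yA$, $1\mapsto y$, is bijective. The module $X$ is nonzero and killed by $x\ne0$, so it is not free. The socle of $A$ contains $A_2$, of dimension $e-1\ge2$.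
\end{proof}

Suppose that $X$ arises as in Example~\ref{ex:easy}(d), from a graded ring $B$ with $A=B/(xy)$ in which $x$ and $y$ are regular. Then $B_1=A_1$ and $\dim B_2=e$, so multiplication by $x$ is a bijection $B_1\to B_2$. Every product $uv$ of linear forms can be divided by $x$ in exactly one way, and this gives a product on $B_1$. In $A$ itself the division is possible, since $xA_1=A_2$, but only up to multiples of $y$. This suggests the following definition.

A \emph{lift} on an $e$-triple is a symmetric bilinear map $*\colon A_1\times A_1\to A_1$ with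
\[
x(u*v)=uv\qquad(u,v\in A_1).
\]
Lifts exist: compose the multiplication with a linear section of $x\colon A_1\to A_2$. By Lemma~\ref{lem:triple}, if $\tilde\beta$ is one lift, the lifts are exactly the maps $u*v=\tilde\beta(u,v)+\lambda(u,v)y$ with $\lambda$ a symmetric bilinear form. An \emph{associative lift} is a lift that is associative with unit $x$; its existence is condition (c) of Theorem~\ref{thm:linear}. For an associative lift, $(u*v)w=x((u*v)*w)=x(u*(v*w))=u(v*w)$, so
\begin{equation}\label{eq:assoc}
(u*v)w=u(v*w)\quad\text{in }A_2\qquad(u,v,w\in A_1).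
\end{equation}
This is the system in (c$'$); it is linear in $\lambda$. The next two lemmas show that associative lifts and rings $B$ as above determine each other.

\begin{lemma}\label{lem:ringtolift}
Let $(A,x,y)$ be an $e$-triple over $k$ and $\pi\colon B\to A$ a homomorphism of graded commutative $k$-algebras that is bijective in degree $1$; identify $B_1$ with $A_1$. If multiplication by $x$ gives bijections $B_1\to B_2$ and $B_2\to B_3$, then $(A,x,y)$ has an associative lift.
\end{lemma}

\begin{proof}
Define $u*v\in B_1$ by $x(u*v)=uv$ in $B_2$. This product is bilinear and commutative with unit $x$. In $B_3$,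
\[
x^2\bigl((u*v)*w\bigr)=x(u*v)w=uvw=xu(v*w)=x^2\bigl(u*(v*w)\bigr),
\]
and $x^2\colon B_1\to B_3$ is injective, so $*$ is associative. Applying $\pi$ gives $x(u*v)=uv$ in $A_2$.
\end{proof}

\begin{lemma}\label{lem:lifttoring}
Let $U$ be a commutative associative unital $k$-algebra of dimension $e\ge3$ and $y$ a unit of $U$. Put
\[
B=k\oplus\bigoplus_{i\ge1}Ut^i\subseteq U[t],\qquad f=yt^2,\qquad Q=B_{B_+}.
\]
\begin{enumerate}
\item[(1)] $Q$ is Cohen--Macaulay of dimension $1$ with multiplicity and embedding dimension $e$, the element $f\in\mathfrak m_Q^2$ is regular, and $Q/fQ=B/fB=k\oplus Ut\oplus(U/ky)t^2$.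
\item[(2)] $(B/fB,t,yt)$ is an $e$-triple, and the product of $U$ is an associative lift on it.
\item[(3)] If $*$ is an associative lift on an $e$-triple $(A,x,y)$, then $y$ is a unit of $U=(A_1,*)$, and $A\cong B/fB$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The element $t=1_Ut\in B_1$ satisfies $B_{i+1}=tB_i$ for $i\ge1$. So $B$ is generated by $B_1$, and $B_+^i=\bigoplus_{j\ge i}B_j$; the Hilbert function of $Q$ is $1,e,e,\dots$, which gives the multiplicity and the embedding dimension. As $t$ is regular and $B/tB$ has finite length, $Q$ is Cohen--Macaulay of dimension $1$. As $y$ is a unit, $f$ is regular on $U[t]$ and $fB_i=B_{i+2}$ for $i\ge1$, while $fB_0=kyt^2$. This describes $B/fB$, which is artinian and local, hence equal to $Q/fQ$.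

(2) In $B/fB$ we have $t\cdot yt=f=0$, and $t\cdot ut=\bar ut^2$, $yt\cdot ut=\overline{yu}\,t^2$ exhaust $(U/ky)t^2$. Also $t\cdot(uv)t=\overline{uv}\,t^2=ut\cdot vt$.

(3) If $y*u=0$, then $yu=x(y*u)=0$, so $u=cx$ with $c\in k$ and $0=y*u=cy$, so $u=0$. Multiplication by $y$ on the finite-dimensional algebra $U$ is injective, hence bijective. The linear map $B/fB\to A$ given by $1\mapsto1$, $ut\mapsto u$, $\bar ut^2\mapsto xu$ is bijective by Lemma~\ref{lem:triple}, and multiplicative because $ut\cdot vt=\overline{u*v}\,t^2\mapsto x(u*v)=uv$.
\end{proof}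

\begin{example}[a triple that lifts]\label{ex:three}
Let $A$ be the quotient of $k[x,y,a]$ by the cubic forms and $xy$, $y^2-xa$, $ya-x^2$, $a^2$. Then $A_2$ has basis $x^2,xa$, and $(A,x,y)$ is a $3$-triple. A lift with unit $x$ has the form $a*a=\lambda_1y$, $a*y=x+\lambda_2y$, $y*y=a+\lambda_3y$. Equation \eqref{eq:assoc} for $(a,a,y)$ reads $\lambda_1xa=xa+\lambda_2x^2$, so $\lambda_1=1$ and $\lambda_2=0$; for $(a,y,y)$ it then reads $0=\lambda_3x^2$. The result $a*a=y$, $a*y=x$, $y*y=a$ is the algebra $U=k[s]/(s^3-1)$ with $x=1$, $y=s$, $a=s^2$. The ring of Lemma~\ref{lem:lifttoring} is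
\[
B=k[x,y,a]/(y^2-xa,\ ya-x^2,\ a^2-xy):
\]
the right side maps onto $B$ and, being spanned by $x^i,x^{i-1}y,x^{i-1}a$ in degree $i\ge1$, is no larger. So $A=B/(xy)$, and $X=B/xB$ is derived $A$-reflexive$^*$. The relation $a^2$ had to be corrected to $a^2-xy$, and the linear system found the correction.
\end{example}

In equation \eqref{eq:assoc} for a triple $(u,u,w)$ the unknowns enter through $\lambda(u,u)\,yw-\lambda(u,w)\,yu$, an element of the span of $yu$ and $yw$. For $e=3$ this span is typically all of $A_2$. For $e\ge4$ it is a proper subspace, and one can make the equation fail in a direction that the unknowns do not reach. The relations \eqref{eq:ring} do this. They let $y$ act like $x$ on $a,b,c_i$; and after division by $x$ the relations $a^2=xb$, $ab=0$ want $b*b=a*(a*b)$ to vanish, whereas $b^2=x^2$.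

\begin{lemma}\label{lem:obstruction}
Let $A$ be the ring defined by \eqref{eq:ring}. Then $(A,x,y)$ is an $e$-triple with $x,y$ linearly independent, and for no field extension $l$ of $k$ does $(l\otimes_kA,x,y)$ have an associative lift.
\end{lemma}

\begin{proof}
Each quadratic monomial other than the $e-1$ monomials $x^2,xa,xb,xc_i$ occurs in exactly one of the relations \eqref{eq:ring}, each relation contains exactly one such monomial, and it sets that monomial equal to $0$ or to one of $x^2,xa,xb,xc_i$. So these form a basis of $A_2$, and $xA_1=A_2$. Also $xy=0$, and $yA_1=A_2$ because $y^2=x^2$, $ya=xa$, $yb=xb$, $yc_i=xc_i$.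

Let $*$ be a lift on $l\otimes_kA$. From $x(a*a)=a^2=xb$ and $x(a*b)=ab=0$ we get $a*a=b+\lambda y$ and $a*b=\mu y$ with $\lambda,\mu\in l$. Then
\[
(a*a)b=b^2+\lambda\,yb=x^2+\lambda\,xb,\qquad a(a*b)=\mu\,ya=\mu\,xa .
\]
Since $x^2,xa,xb$ are linearly independent, \eqref{eq:assoc} fails for $(a,a,b)$.
\end{proof}

\section{What finite projective dimension forces on $Q$}\label{sec:reduction}

In Definition~\ref{def:star} the ring $A'$ may have positive dimension, and $Q$ may have larger embedding dimension than $A'$. To compare $\operatorname{gr}Q$ with $A$ we must remove both features without losing finite projective dimension. The first is removed by factoring out an element regular on $Q$ and on the module. The second requires factoring out an element that kills the module, and for this one needs a lemma of Nagata.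

\begin{lemma}[Nagata]\label{lem:nagata}
Let $(Q,\mathfrak m)$ be a local ring, $w\in\mathfrak m\setminus\mathfrak m^2$ a $Q$-regular element, and $M\ne0$ a finitely generated module with $wM=0$ and $\mathrm{pd}_QM<\infty$. Then $\mathrm{pd}_{Q/w}M<\infty$.
\end{lemma}

\begin{proof}
Put $R=Q/w$ and $p=\mathrm{pd}_QM$. As $w\ne0$ kills $M\ne0$, the module $M$ is not free, so $p\ge1$. We use induction on $p$. If $p\ge2$, take an exact sequence $0\to N\to R^n\to M\to0$. Since $\mathrm{pd}_QR=1\le p-1$, we have $\mathrm{pd}_QN\le p-1$ and $N\ne0$. Also $wN=0$. By induction $\mathrm{pd}_RN<\infty$, hence $\mathrm{pd}_RM<\infty$.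

Let $p=1$, with minimal resolution $0\to Q^r\xrightarrow{\varphi}Q^n\to M\to0$. Inverting the regular element $w$ kills $M$ but not $Q$, so $r=n$. As $wQ^n\subseteq\varphi Q^n$, there is $\psi$ with $\varphi\psi=w\cdot1$, and $\varphi\psi\varphi=\varphi w$ gives $\psi\varphi=w\cdot1$ by injectivity of $\varphi$. We show by induction on $n$: if $\varphi,\psi$ are $n\times n$ matrices with $\varphi\psi=\psi\varphi=w\cdot1$ and $\varphi$ has entries in $\mathfrak m$, then $\operatorname{coker}\varphi\cong R^n$. There is nothing to prove for $n=0$. For $n\ge1$ some entry of $\psi$ is a unit, since $w\notin\mathfrak m^2$. After a change of the two bases,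
\[
\psi=\begin{pmatrix}1&0\\0&\psi'\end{pmatrix},\qquad\varphi=\begin{pmatrix}p_1&q_1\\r_1&\varphi'\end{pmatrix}.
\]
The first column of $\varphi\psi=w\cdot1$ gives $p_1=w$ and $r_1=0$, and the first row of $\psi\varphi=w\cdot1$ gives $q_1=0$. Then $\varphi'\psi'=\psi'\varphi'=w\cdot1$, and $\operatorname{coker}\varphi\cong R\oplus\operatorname{coker}\varphi'\cong R^n$.
\end{proof}

The hypothesis $w\notin\mathfrak m^2$ is needed: for $Q=k[[s]]$, $w=s^2$, $M=k$, the resolution of $M$ over $Q/w$ by multiplication by $s$ is infinite and minimal.

\begin{lemma}\label{lem:reduce}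
Let $(A,\mathfrak m)$ be an artinian local ring, $X$ a nonfree finitely generated $A$-module, $A\to A'$ weakly regular, and $Q\to A'$ surjective with $\mathrm{pd}_QX'<\infty$. Then there are a quotient $Q_1$ of $Q$ by a $Q$-regular sequence, a flat local homomorphism $A\to R$ with $\mathfrak mR=\mathfrak m_R$, and a surjection $Q_1\to R$ with kernel contained in $\mathfrak m_{Q_1}^2$, such that $\operatorname{depth}Q_1\ge1$ and $\mathrm{pd}_{Q_1}(X\otimes_AR)<\infty$. If $Q_1$ is regular, so is $Q$.
\end{lemma}

\begin{proof}
Let $I=\ker(Q\to A')$, let $\bar F=A'/\mathfrak mA'$ be the closed fiber and $d=\dim\bar F$. By flatness $\operatorname{ann}_{A'}X'=\operatorname{ann}_A(X)A'$, which is nilpotent because $X\ne0$ and $A$ is artinian. So $\operatorname{Supp}_QX'=V(I)$.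

\emph{Step 1: reduction to $d=0$.} Let $d>0$. Choose $t\in A'$ whose image lies in $\mathfrak m_{\bar F}\setminus\mathfrak m_{\bar F}^2$. Here the regularity of the fiber is used: $\bar F$ is a domain, so the image of $t$ is $\bar F$-regular, and $\bar F/t\bar F$ is regular of dimension $d-1$. By \cite[Corollary to Theorem 22.5]{Matsumura}, $t$ is $A'$-regular and $A'/tA'$ is flat over $A$. So $A\to A'/tA'$ is weakly regular, and $\mathrm{Tor}^A_1(A'/tA',X)=0$ shows that $t$ is $X'$-regular.

The difficulty is to find a preimage of $t$ that is $Q$-regular. Let $\tilde t\in Q$ be any preimage. We claim that no $P\in\operatorname{Ass}Q$ contains $\tilde tQ+I$. Let $P\supseteq I$. Then $X'_P\ne0$ has finite projective dimension over the ring $Q_P$ of depth $0$, so it is free by (F2), and $IX'=0$ gives $I_P=0$. Thus $A'_{P/I}=Q_P$ has depth $0$, the prime $P/I$ is associated to $A'$, and it does not contain the regular element $t$. So $\tilde t\notin P$.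

Let $P_1,\dots,P_n$ be the maximal members of $\operatorname{Ass}Q$, numbered so that $\tilde t\in P_i$ exactly for $i\le r$. For $i\le r$ the prime $P_i$ contains neither $I$, by the claim, nor any $P_j$ with $j>r$, so it does not contain the product $IP_{r+1}\cdots P_n$. By prime avoidance this product has an element $s$ outside $P_1\cup\dots\cup P_r$. Put $w=\tilde t+s$. For $i\le r$ we have $\tilde t\in P_i$, $s\notin P_i$; for $i>r$ we have $\tilde t\notin P_i$, $s\in P_i$. So $w$ lies in no $P_i$ and is $Q$-regular. It acts on $X'$ as $t$, so it is $X'$-regular, and $X'/wX'=X\otimes_A(A'/tA')$ has finite projective dimension over $Q/w$ by (F2). Replace $(Q,A')$ by $(Q/w,A'/tA')$ and repeat until $d=0$.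

\emph{Step 2: reduction to $I\subseteq\mathfrak m_Q^2$.} Now $\bar F$ is a field, so $R=A'$ satisfies $\mathfrak mR=\mathfrak m_R$; it is artinian, and $\sqrt I=\mathfrak m_Q$. The module $X'$ is not $R$-free by (F7). If $\operatorname{depth}Q=0$, then $X'$ is $Q$-free and nonzero, so $I=0$, $Q=R$, and $X'$ is $R$-free, which is false. So $\operatorname{depth}Q\ge1$, and $I$ lies in no associated prime of $Q$. If $I\not\subseteq\mathfrak m_Q^2$, prime avoidance gives a $Q$-regular element $w\in I\setminus\mathfrak m_Q^2$, and $\mathrm{pd}_{Q/w}X'<\infty$ by Lemma~\ref{lem:nagata}. Replace $Q$ by $Q/w$, which still maps onto $R$ and has depth at least $1$ by the same argument. The embedding dimension drops each time, so the process ends with $I\subseteq\mathfrak m_Q^2$.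

Finally, if $w\in\mathfrak m_Q$ is $Q$-regular and $Q/w$ is regular, then $\operatorname{edim}Q\le\operatorname{edim}(Q/w)+1=\dim(Q/w)+1=\dim Q$, so $Q$ is regular. Apply this along the sequence.
\end{proof}

After the reduction, $Q$ and $R$ have the same linear forms, but nothing is known yet about $\mathfrak m_Q^2$. The modules we consider are killed by the square of the maximal ideal, so they are close to the residue field. The next lemma says that either the residue field itself can be extracted from such a module, which makes $Q$ regular, or the relations of the module generate $\mathfrak m_Q^2$ in the strongest sense.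

\begin{lemma}\label{lem:split}
Let $(Q,\mathfrak m,l)$ be a local ring with $\operatorname{depth}Q\ge1$, let $F\ne0$ be a finite free module, and let $\mathfrak m^2F\subseteq L\subseteq\mathfrak mF$ with $\mathrm{pd}_Q(F/L)<\infty$. Then $Q$ is regular or $\mathfrak m^2F=\mathfrak mL$.
\end{lemma}

\begin{proof}
We have $\mathfrak mL\subseteq\mathfrak m^2F$; suppose that the inclusion is strict. Then the ideal $J=\{u\in Q:u\,\mathfrak mF\subseteq\mathfrak mL\}$ does not contain $\mathfrak m$, and neither does any associated prime of $Q$. By prime avoidance there is a $Q$-regular element $u\in\mathfrak m\setminus J$. Pick $v\in\mathfrak mF$ with $uv\notin\mathfrak mL$. Then $uv\in\mathfrak m^2F\subseteq L$, and $\mathfrak m\cdot uv=u(\mathfrak mv)\subseteq u\,\mathfrak m^2F\subseteq uL$. So the class of $uv$ in $M=L/uL$ is killed by $\mathfrak m$ and is not in $\mathfrak mM=\mathfrak mL/uL$. By (F3), $l$ is a direct summand of $L/uL$. Now $\mathrm{pd}_QL<\infty$, and $u$ is regular on $L\subseteq F$, so the sequence $0\to L\xrightarrow{u}L\to L/uL\to0$ gives $\mathrm{pd}_Q(L/uL)<\infty$. Hence $\mathrm{pd}_Ql<\infty$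 and $Q$ is regular.
\end{proof}

The first alternative cannot be dropped: for $Q$ regular of positive dimension and $L=\mathfrak m^2\subseteq F=Q$ one has $\mathfrak mL\ne\mathfrak m^2$ by Nakayama's lemma.

\section{The counterexample}\label{sec:counter}

\begin{proposition}\label{prop:tolift}
Let $(A,x,y)$ be an $e$-triple over $k$ and $X=A/xA$. Let $A\to A'$ be weakly regular and $Q\to A'$ surjective, with $Q$ not regular and $\mathrm{pd}_QX'<\infty$. Then $(l\otimes_kA,x,y)$ has an associative lift for some field extension $l$ of $k$.
\end{proposition}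

\begin{proof}
The module $X$ is not free, so Lemma~\ref{lem:reduce} applies. Writing $Q$ for $Q_1$, we have a non-regular ring $(Q,\mathfrak m,l)$ of positive depth, a quotient $R=Q/I$ with $I\subseteq\mathfrak m^2$, a flat map $A\to R$ with $\mathfrak m_AR=\mathfrak m_R$, and $\mathrm{pd}_Q(R/xR)<\infty$. Put $B=\operatorname{gr}Q$. By (F8) there is a surjection of graded $l$-algebras $\pi\colon B\to\operatorname{gr}R\cong l\otimes_kA$, and it is bijective in degree $1$ because $I\subseteq\mathfrak m^2$.

Let $\tilde x\in\mathfrak m$ be a preimage of the image of $x$ in $R$; its class in $B_1$ corresponds to $x$. Then $R/xR=Q/L$ with $L=\tilde xQ+I\subseteq\mathfrak m$. Since $\mathfrak m_A^2=xA_1\subseteq xA$, we have $\mathfrak m_R^2\subseteq xR$, that is, $\mathfrak m^2\subseteq L$. Lemma~\ref{lem:split} with $F=Q$ gives $\mathfrak m^2=\mathfrak mL$. Then $L\subseteq\tilde xQ+\mathfrak m^2=\tilde xQ+\mathfrak mL$, so $L=\tilde xQ$ by Nakayama's lemma, and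
\[
\mathfrak m^2=\tilde x\,\mathfrak m,\qquad\text{hence}\qquad\mathfrak m^{i+1}=\tilde x\,\mathfrak m^i\quad(i\ge1).
\]
As $\sqrt{\tilde xQ}=\mathfrak m$, the element $\tilde x$ is $Q$-regular by (F1). For $i\ge1$, multiplication by $x$ maps $B_i$ onto $B_{i+1}$, and it is injective: if $s\in\mathfrak m^i$ and $\tilde xs\in\mathfrak m^{i+2}=\tilde x\mathfrak m^{i+1}$, then $s\in\mathfrak m^{i+1}$. Lemma~\ref{lem:ringtolift} applies to $\pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:obstruction}, $(A,x,y)$ is an $e$-triple with no associative lift over any extension field.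

(1) This is Lemma~\ref{lem:triple}.

(2) If $Q$ were not regular, Proposition~\ref{prop:tolift} would give an associative lift over an extension field.

(3) If $X$ is derived $C$-reflexive$^*$ by means of $A\to A'$ and $(Q,E)$, then $Q$ is regular by (2), and $C$ is dualizing by Lemma~\ref{lem:regular}. The converse is Example~\ref{ex:easy}(b). Since $A$ is not Gorenstein, $C=A$ is not dualizing.

(4) Put $T=A[[t_1,\dots,t_d]]$, a flat $A$-algebra. By (F7), $X\otimes_AT$ is derived $T$-reflexive. Suppose that a weakly regular map $T\to A'$ and an $A'$-deformation $(Q,E)$ show that $X\otimes_AT$ is derived $T$-reflexive$^*$. The composite $A\to A'$ is flat. Its closed fiber $A'/\mathfrak m_AA'$ is flat over the regular ring $T/\mathfrak m_AT=k[[t_1,\dots,t_d]]$, with regular closed fiber $A'/\mathfrak m_TA'$, so it is regular by \cite[Theorem 23.7]{Matsumura}. Thus $A\to A'$ is weakly regular. Since $(X\otimes_AT)\otimes_TA'=X\otimes_AA'$, the same pair $(Q,E)$ shows that $X$ is derived $A$-reflexive$^*$, contrary to (3).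
\end{proof}

\section{The dichotomy for rings with $\mathfrak m^3=0$}\label{sec:dichotomy}

In this section $(A,\mathfrak m,k)$ is a local ring with
\begin{equation}\label{eq:short}
\mathfrak m^3=0,\qquad\operatorname{edim}A=e\ge3,\qquad\dim_k\mathfrak m^2=e-1 .
\end{equation}
It is not Gorenstein, because its socle contains $\mathfrak m^2$ and $e-1\ge2$. There is no grading, and the module is not cyclic. The first lemma shows that a totally reflexive module nevertheless behaves like $A/xA$: it is resolved by square matrices, each of which maps $\mathfrak mA^b$ onto $\mathfrak m^2A^b$.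

\begin{lemma}\label{lem:betti}
Let $A$ satisfy \eqref{eq:short}, let $X\ne0$ be a totally reflexive module without free summands, and let $b=\nu(X)$. Then $\mathfrak m^2X=0$, $\ell(\mathfrak mX)=(e-1)b$, the first syzygy has $\nu(\Omega X)=b$, and for every minimal presentation $A^b\xrightarrow{\bar\varphi}A^b\to X\to0$ the module $K=\ker\bar\varphi$ satisfies $\mathfrak mK=\mathfrak m^2A^b$.
\end{lemma}

\begin{proof}
We first extend the minimal resolution of $X$ in both directions. A submodule of $\mathfrak mG$ with $G$ free is killed by $\mathfrak m^2\ne0$, so it has no nonzero free summand. Thus $\Omega X$ is totally reflexive (Lemma~\ref{lem:totally}) without free summands, and it is nonzero as $X$ is not free. In the other direction, let $G\to X^*$ be a minimal free cover. Dualizing $0\to\Omega X^*\to G\to X^*\to0$ gives an exact sequence $0\to X\to G^*\to X_{-1}\to0$ with $X_{-1}=(\Omega X^*)^*$ totally reflexive, and $X_{-1}\ne0$ as $X$ is not free. We have $X\subseteq\mathfrak mG^*$: otherwise $X$ contains a basis element of $G^*$, and the corresponding coordinate maps $X$ onto $A$ and splits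 off a free summand. A free summand of $X_{-1}$ would give one of $X_{-1}^*\cong\Omega X^*\subseteq\mathfrak mG$, so there is none. Iterating, we obtain nonzero totally reflexive modules $X_i$, $i\in\mathbb Z$, with $X_0=X$, and exact sequences
\[
0\to X_{i+1}\to A^{b_i}\to X_i\to0,\qquad X_{i+1}\subseteq\mathfrak mA^{b_i},\qquad b_i=\nu(X_i).
\]
The covers of $X_0$ and $X_1$ may be taken from any given minimal presentation of $X$.

From $X_i\subseteq\mathfrak mA^{b_{i-1}}$ we get $\mathfrak m^2X_i=0$, hence $\mathfrak mX_{i+1}\subseteq\mathfrak m^2A^{b_i}\subseteq X_{i+1}$. If the first inclusion were strict, (F3) would make $k$ a direct summand of $X_{i+1}$; then $\mathrm{Ext}^1_A(k,A)=0$, and $A$ would be Gorenstein by (F5). So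
\[
\mathfrak mX_{i+1}=\mathfrak m^2A^{b_i},\qquad\ell(\mathfrak mX_{i+1})=(e-1)b_i\qquad(i\in\mathbb Z).
\]
Since $\mathfrak mX_i\cong\mathfrak mA^{b_i}/X_{i+1}$,
\[
b_{i+1}=\ell(X_{i+1}/\mathfrak m^2A^{b_i})=eb_i-\ell(\mathfrak mX_i)=eb_i-(e-1)b_{i-1},
\]
that is, $b_{i+1}-b_i=(e-1)(b_i-b_{i-1})$ for all $i\in\mathbb Z$. Going backward, each difference is divisible by every power of $e-1\ge2$, so it is $0$. Thus $b_i=b$ for all $i$, and the assertions follow with $\Omega X=X_1$ and $K=X_2$.
\end{proof}

The hypothesis $e\ge3$ entered twice, in the exclusion of the Gorenstein case and in the divisibility argument. For $e=2$ the lemma fails: over the self-injective ring $k[x,y]/(x^2,y^2)$ the module $X=k$ is totally reflexive with $\nu(X)=1$ and $\nu(\Omega X)=2$.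

\begin{proposition}\label{prop:hyper}
Let $A$ satisfy \eqref{eq:short}, let $X\ne0$ be totally reflexive without free summands, $A\to A'$ weakly regular, and $Q\to A'$ surjective with $Q$ not regular and $\mathrm{pd}_QX'<\infty$. Then condition (ii) of Theorem~\ref{thm:dichotomy} holds.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:reduce} and write $Q$ for $Q_1$: now $(Q,\mathfrak m)$ is not regular, $\operatorname{depth}Q\ge1$, $R=Q/I$ with $I\subseteq\mathfrak m^2$, the map $A\to R$ is flat with $\mathfrak m_AR=\mathfrak m_R$, and $Y=X\otimes_AR$ has finite projective dimension over $Q$. By (F8), $R$ satisfies \eqref{eq:short} and $\operatorname{edim}Q=\operatorname{edim}R=e$. The module $Y\ne0$ is totally reflexive over $R$ by (F7), and it has no free summand, being killed by $\mathfrak m_R^2\neq0$ since $\mathfrak m_A^2X=0$. So Lemma~\ref{lem:betti} applies to $Y$ over $R$; let $b=\nu(Y)$.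

\emph{The matrix $\varphi$ and the ring $Q$.} Let $F=Q^b\to Y$ be a minimal cover with kernel $L$. Then $\mathfrak m^2F\subseteq L\subseteq\mathfrak mF$, and Lemma~\ref{lem:split} gives $\mathfrak mL=\mathfrak m^2F$. Hence
\[
\nu(L)=\ell(L/\mathfrak m^2F)=\ell(\mathfrak mF/\mathfrak m^2F)-\ell(\mathfrak mY)=eb-(e-1)b=b,
\]
and there is $\varphi\colon F\to F$ with image $L$; it plays the role of $\tilde x$. For a prime $P\ne\mathfrak m$ we have $Y_P=0$, so $\varphi_P$ is onto and $\det\varphi\notin P$. Thus $\sqrt{(\det\varphi)}=\mathfrak m$. It follows that $\dim Q\le1$, so that $Q$ is Cohen--Macaulay of dimension $1$, and that $\det\varphi$ is regular by (F1), so that $\varphi$ is injective. For $j\ge1$,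
\begin{equation}\label{eq:phi}
\varphi(\mathfrak m^jF)=\mathfrak m^jL=\mathfrak m^{j+1}F,
\end{equation}
and (F4) gives $\ell(\mathfrak m^jF/\mathfrak m^{j+1}F)=\ell(F/\varphi F)=\ell(Y)=b+(e-1)b=eb$. So $\ell(\mathfrak m^j/\mathfrak m^{j+1})=e$ for all $j\ge1$, and $Q$ has multiplicity $e$.

\emph{The element $f$ and the matrix $\psi$.} Since $\mathfrak m_R^3=0$ we have $\mathfrak m^3\subseteq I\subseteq\mathfrak m^2$, and $\ell(I/\mathfrak m^3)=e-(e-1)=1$. So $I=fQ+\mathfrak m^3$ for some $f\in\mathfrak m^2$. It remains to show $\mathfrak m^3\subseteq fQ$, and for this we factor $f$. As $fF\subseteq\mathfrak m^2F=\varphi(\mathfrak mF)$, there is $\psi\colon F\to F$ with $\psi F\subseteq\mathfrak mF$ and $\varphi\psi=f\cdot1_F$; injectivity of $\varphi$ gives $\psi\varphi=f\cdot1_F$. The matrix $\psi$ plays the role of $y$, and we need the analogue $\psi(\mathfrak mF)=\mathfrak m^2F$ of $yA_1=A_2$.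

The map $\bar\varphi=\varphi\otimes_QR$ has cokernel $Y$ and image $\Omega Y=L/IF$, and $\nu(\Omega Y)=b$, so it is a minimal presentation of $Y$. By \eqref{eq:phi}, $IF=fF+\mathfrak m^3F=\varphi(\psi F+\mathfrak m^2F)$, so $K=\ker\bar\varphi=(\psi F+\mathfrak m^2F)/IF$. By Lemma~\ref{lem:betti}, $\mathfrak mK=\mathfrak m^2R^b$. Writing $\bar\psi=\psi\otimes_QR$, we get $K=\bar\psi R^b+\mathfrak mK$, so $K=\bar\psi R^b$ by Nakayama's lemma, and $\mathfrak m^2R^b=\mathfrak m\bar\psi R^b$. In $F$ this reads $\mathfrak m^2F=\psi(\mathfrak mF)+fF+\mathfrak m^3F$. Since $fF=\psi\varphi F\subseteq\psi(\mathfrak mF)$, Nakayama's lemma gives $\mathfrak m^2F=\psi(\mathfrak mF)$. Therefore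
\[
f\mathfrak mF=\psi\varphi(\mathfrak mF)=\psi(\mathfrak m^2F)=\mathfrak m\,\psi(\mathfrak mF)=\mathfrak m^3F .
\]
So $f\mathfrak m=\mathfrak m^3$ and $I=fQ$. As $\sqrt{fQ}=\mathfrak m$, the element $f$ is regular by (F1).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
(i)$\Rightarrow$(ii). Let $X$ be nonfree and derived $A$-reflexive$^*$ by means of $A\to A'$ and $(Q,E)$. By Proposition~\ref{prop:known} and Lemma~\ref{lem:totally}, $X$ is totally reflexive. Write $X=X_0\oplus A^n$ with $X_0\ne0$ without free summands. Then $X_0$ is totally reflexive and $\mathrm{pd}_Q(X_0\otimes_AA')<\infty$. The ring $Q$ is not regular by Lemma~\ref{lem:regular}, since $A$ is not Gorenstein. Apply Proposition~\ref{prop:hyper}.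

(ii)$\Rightarrow$(iii). The pair $(Q,Q)$ is an $R$-deformation of $R$ by Example~\ref{ex:easy}(d), and $A\to R$ is weakly regular by (F8). What has to be shown is that all reflexive complexes become perfect over $Q$. The reason is that $Q$ has an artinian quotient to which Lemma~\ref{lem:square} applies.

To find it we need an infinite residue field. The map $Q\to Q(T)=Q[T]_{\mathfrak m_QQ[T]}$ is flat with $\mathfrak m_QQ(T)=\mathfrak m_{Q(T)}$. By (F8) it preserves the Hilbert function, and regular elements stay regular; moreover $Q(T)/(f)=R\otimes_QQ(T)$ is flat over $R$, hence over $A$, and its maximal ideal is generated by $\mathfrak m_A$. So all properties in (ii) are kept, and we may assume that $(Q,\mathfrak m,l)$ has $l$ infinite. Then there is $z\in\mathfrak m$ generating a reduction of $\mathfrak m$, that is, $z\mathfrak m^n=\mathfrak m^{n+1}$ for $n\gg0$; see \cite[Theorems 14.13 and 14.14]{Matsumura}. It is regular by (F1), and $\ell(Q/zQ)=\ell(\mathfrak m^n/z\mathfrak m^n)=e$ by (F4). Now the equality of multiplicity and embedding dimension is used: $\ell(Q/z\mathfrak m)=\ell(Q/zQ)+\ell(zQ/z\mathfrak m)=e+1=\ell(Q/\mathfrak m^2)$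 and $z\mathfrak m\subseteq\mathfrak m^2$ give $\mathfrak m^2=z\mathfrak m$. So the maximal ideal of $S=Q/zQ$ has square zero and length $e-1\ge2$, and $S$ is not Gorenstein.

Let $X$ be derived $A$-reflexive and $Y=X\otimes_AR$, which is derived $R$-reflexive by (F7). Then
\[
\mathbf{R}\mathrm{Hom}_Q(Y,Q)\simeq\mathbf{R}\mathrm{Hom}_R(Y,\mathbf{R}\mathrm{Hom}_Q(R,Q))\simeq\Sigma^{-1}\mathbf{R}\mathrm{Hom}_R(Y,R)
\]
is bounded. The sequence $0\to Q\xrightarrow{z}Q\to S\to0$ exhibits $Y\otimes^{\mathbf L}_QS$ and $\mathbf{R}\mathrm{Hom}_Q(Y,S)$ as mapping cones of $z$ on $Y$ and on $\mathbf{R}\mathrm{Hom}_Q(Y,Q)$. So $Y\otimes^{\mathbf L}_QS\in\mathbf{D}_b^f(S)$, and $\mathbf{R}\mathrm{Hom}_S(Y\otimes^{\mathbf L}_QS,S)\simeq\mathbf{R}\mathrm{Hom}_Q(Y,S)$ is bounded. By Lemma~\ref{lem:square}, $Y\otimes^{\mathbf L}_QS$ is perfect over $S$. Hence $Y\otimes^{\mathbf L}_Ql\simeq(Y\otimes^{\mathbf L}_QS)\otimes^{\mathbf L}_Sl$ is bounded, and $\mathrm{pd}_QY<\infty$ by (F2). So $X$ is derived $A$-reflexive$^*$.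

(iii)$\Rightarrow$(i). The nonfree totally reflexive module that $A$ is assumed to have is derived $A$-reflexive. This is the only use of that assumption.
\end{proof}

\section{The linear criterion}\label{sec:linear}

Let $(A,x,y)$ be an $e$-triple over $k$. Associativity of $\tilde\beta+\lambda y$ is a quadratic condition on $\lambda$, while \eqref{eq:assoc} is linear: it only says that the associator is killed by $x$, hence is a multiple of $y$. The next lemma shows that this multiple vanishes. It rests on a consequence of $\ker(y|_{A_1})=kx$:
\begin{equation}\label{eq:indep}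
\text{if $x,u,z\in A_1$ are linearly independent, so are $yu,yz\in A_2$.}
\end{equation}

\begin{lemma}\label{lem:linear}
A lift is an associative lift if and only if it satisfies \eqref{eq:assoc}. At most one lift satisfies \eqref{eq:assoc}. For a field extension $l$ of $k$, the triple $(l\otimes_kA,x,y)$ has an associative lift if and only if $(A,x,y)$ has one.
\end{lemma}

\begin{proof}
We saw in Section~\ref{sec:lifts} that an associative lift satisfies \eqref{eq:assoc}. Let $*$ be a lift satisfying \eqref{eq:assoc}. From $x(x*v)=xv$ we get $x*v=v+\eta(v)y$ with $\eta(v)\in k$. Equation \eqref{eq:assoc} with $u=x$ gives $(x*v)w=x(v*w)=vw$, so $\eta(v)\,yw=0$ for all $w$, and $\eta=0$ because $yA_1\ne0$. So $x$ is a unit. Let $D(u,v,w)=(u*v)*w-u*(v*w)$. Then $xD(u,v,w)=(u*v)w-u(v*w)=0$, so $D=\phi\,y$ with $\phi$ a trilinear form. For any bilinear product,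
\[
u*D(v,w,z)+D(u,v,w)*z=D(u*v,w,z)-D(u,v*w,z)+D(u,v,w*z):
\]
on the right the terms $(u*v)*(w*z)$ cancel, and the four remaining terms are those on the left. Multiply by $x$. The right side is a multiple of $y$ and is killed, so
\[
\phi(v,w,z)\,yu+\phi(u,v,w)\,yz=0\quad\text{in }A_2 .
\]
Given $z\notin kx$, choose $u$ with $x,u,z$ independent; this uses $e\ge3$. By \eqref{eq:indep}, $\phi(v,w,z)=0$ for all $v,w$. Such $z$ span $A_1$, so $\phi=0$.

If two lifts satisfying \eqref{eq:assoc} differ by $\delta\,y$, then $\delta(u,v)\,yw=\delta(v,w)\,yu$ for all $u,v,w$. For $w\notin kx$ choose $u$ with $x,u,w$ independent; \eqref{eq:indep} gives $\delta(v,w)=0$. Hence $\delta=0$.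

Fix a lift $\tilde\beta$ over $k$ and a basis of $A_1$. Both sides of \eqref{eq:assoc} are trilinear, so over $k$ and over $l$ it amounts to the same finite linear system, with coefficients in $k$, for the values of $\lambda$ on pairs of basis vectors. Such a system is solvable over $l$ if and only if it is solvable over $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}: the equivalences]
The assertions on $X$ and $A$ are in Lemma~\ref{lem:triple}. For any lift $\tilde\beta$, the solutions $\lambda$ in (c$'$) correspond to the lifts satisfying \eqref{eq:assoc}; so Lemma~\ref{lem:linear} gives (c)$\Leftrightarrow$(c$'$), the independence of $\tilde\beta$, and the uniqueness.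

(a)$\Rightarrow$(b): the ring $Q$ in Definition~\ref{def:star} is not regular by Lemma~\ref{lem:regular}, as $A$ is not Gorenstein.

(b)$\Rightarrow$(c): Proposition~\ref{prop:tolift} gives an associative lift over an extension field, and Lemma~\ref{lem:linear} gives one over $k$.

(c)$\Rightarrow$(d): the ring $A$ satisfies the hypotheses of Theorem~\ref{thm:dichotomy}, with the nonfree totally reflexive module $X$. By Lemma~\ref{lem:lifttoring}(1) and (3) it satisfies (ii) with $R=A$, hence (iii).

(d)$\Rightarrow$(a): $X$ is derived $A$-reflexive.
\end{proof}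

\begin{proof}[Proof of Theorem~\ref{thm:linear}: the case $e=3$]
We look for a solution of \eqref{eq:assoc} among lifts with unit $x$. For such a lift let $T(u,v,w)=(u*v)w-u(v*w)$. This trilinear map satisfies $T(w,v,u)=-T(u,v,w)$ and $T(u,v,u)=0$ by commutativity. It vanishes when one argument is $x$: $T(x,v,w)=vw-x(v*w)=0$, $T(u,x,w)=uw-uw=0$, and $T(u,v,x)=-T(x,v,u)=0$. So for a basis $x,g,h$ of $A_1$ only $T(g,g,h)$ and $T(g,h,h)$ have to vanish. These are four scalar equations in three unknowns $\lambda_1,\lambda_2,\lambda_3$, and the point is that the two values they give for $\lambda_2$ agree.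

\emph{Case 1: $x,y$ independent.} Take a basis $x,a,y$ of $A_1$; then $x^2,xa$ is a basis of $A_2$. Write
\[
a^2=px^2+q\,xa,\qquad ay=rx^2+s\,xa,\qquad y^2=mx^2+n\,xa .
\]
Since $ay$ and $y^2$ span $yA_1=A_2$, the number $\Delta=rn-sm$ is nonzero. The lifts with unit $x$ are given by $a*a=px+qa+\lambda_1y$, $a*y=rx+sa+\lambda_2y$, $y*y=mx+na+\lambda_3y$, and
\begin{align*}
T(a,a,y)&=q\,ay+\lambda_1y^2-r\,xa-s\,a^2-\lambda_2\,ay,\\
T(a,y,y)&=s\,ay+\lambda_2y^2-m\,xa-n\,a^2-\lambda_3\,ay .
\end{align*}
Comparing the coefficients of $x^2$ and $xa$ gives
\[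
\begin{cases}\lambda_1m-\lambda_2r=sp-qr,\\ \lambda_1n-\lambda_2s=r,\end{cases}
\qquad
\begin{cases}\lambda_2m-\lambda_3r=np-rs,\\ \lambda_2n-\lambda_3s=m+nq-s^2.\end{cases}
\]
Both systems have the matrix $\left(\begin{smallmatrix}m&-r\\n&-s\end{smallmatrix}\right)$, of determinant $\Delta$. By Cramer's rule the first gives $\Delta\lambda_2=mr-n(sp-qr)$, and the second gives $\Delta\lambda_2=-s(np-rs)+r(m+nq-s^2)$. Both equal $mr-nps+nqr$, so a common solution exists.

\emph{Case 2: $y\in kx$.} Then $x^2=0$ and lifts differ by multiples of $x$. Take a basis $x,a,b$ of $A_1$; then $xa,xb$ is a basis of $A_2$. Write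
\[
a^2=p\,xa+q\,xb,\qquad ab=r\,xa+s\,xb,\qquad b^2=m\,xa+n\,xb,
\]
and $a*a=pa+qb+\lambda_1x$, $a*b=ra+sb+\lambda_2x$, $b*b=ma+nb+\lambda_3x$. Then
\begin{align*}
T(a,a,b)&=p\,ab+q\,b^2+\lambda_1xb-r\,a^2-s\,ab-\lambda_2xa,\\
T(a,b,b)&=r\,ab+s\,b^2+\lambda_2xb-m\,a^2-n\,ab-\lambda_3xa .
\end{align*}
In the first line the coefficients of $xa$ and $xb$ vanish when $\lambda_2=qm-rs$ and $\lambda_1=qr+s^2-ps-qn$; in the second when $\lambda_3=r^2+sm-pm-rn$ and $\lambda_2=qm-rs$. These conditions are consistent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}: the case $e\ge4$]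
Condition (c) fails for the algebra defined by \eqref{eq:ring}, by Lemma~\ref{lem:obstruction}. It holds for the triples of Lemma~\ref{lem:lifttoring}(2), built from any $e$-dimensional commutative associative unital algebra and any unit in it.

For the genericity statement, let $(A,x,y)$ be an $e$-triple with $x,y$ independent and identify $A_1$ with $U$, matching $x$ and $y$. Multiplication by $x$ identifies $U/ky$ with $A_2$, and the multiplication of $A$ becomes a map $\beta$ as in the theorem. Conversely such a $\beta$ makes $k\oplus U\oplus U/ky$ an $e$-triple: associativity is automatic as there is no degree $3$, and $xy=\beta(x,y)=\bar y=0$. The symmetric maps $\beta$ with $\beta(x,u)=\bar u$ form an affine space: in a basis of $U$ containing $x$, the values on pairs of the other basis vectors are free. The condition $\beta(y,U)=U/ky$ says that some minor of size $e-1$ of $\beta(y,-)$ is nonzero. So the parameter space $W$ is an open subvariety of an affine space, nonempty by Lemma~\ref{lem:obstruction}, hence irreducible. (We regard $W$ as a variety over $k$, with points in extension fields of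 $k$; this matters only when $k$ is finite.)

Fix a linear section $\sigma\colon U/ky\to U$. Then $\tilde\beta=\sigma\beta$ is a lift, and the system in (c$'$) reads
\[
\lambda(u,v)\,\beta(y,w)-\lambda(v,w)\,\beta(y,u)=\beta\bigl(u,\sigma\beta(v,w)\bigr)-\beta\bigl(\sigma\beta(u,v),w\bigr).
\]
With $u,v,w$ running through a basis, this is a system $M(\beta)\lambda=N(\beta)$ in $n=e(e+1)/2$ unknowns, where the entries of $M$ and $N$ are polynomials in the coordinates of $\beta$. The uniqueness argument in Lemma~\ref{lem:linear} shows that $M(\beta)$ is injective, so it has rank $n$, at every point of $W$. Hence the system is solvable if and only if the augmented matrix $[M(\beta)\,|\,N(\beta)]$ has rank $n$, that is, if and only if all its minors of size $n+1$ vanish. This is a closed condition on $W$. Its complement is open, and it contains the point given by the algebra \eqref{eq:ring}.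
\end{proof}

\begin{thebibliography}{9}

\bibitem{Majadas}
Javier Majadas, \emph{Dualizing complexes and homomorphisms vanishing in Koszul homology}, arXiv:1212.1020 (2012).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
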